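# Compact subgroups of K-homology when the UCT is not available

## 1. Finitely generated K-theory under the UCT: a finite kernel

The K-homology groups of a $C^*$-algebra are topological groups. Part of K-homology is seen by the index pairing with K-theory, and the rest, the kernel of that pairing, is not. This talk is about the size of the kernel: is it always compact? The problem is taken from Rufus Willett, "A secondary pairing between K-theory and K-homology, relative eta invariants, and zeta maps", arXiv:2605.23010 (2026). We begin with a case where the answer is easily yes.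

**Conventions.** All $C^*$-algebras that enter $KK$ are separable, $\otimes$ is the minimal tensor product, $\mathbb K=\mathbb K(H)$ denotes compact operators, $S=C_0(0,1)$, and $SA=S\otimes A$. We write $K^i(A)=KK^i(A,\mathbb C)$ for $i\in\{0,1\}$, and $\bar{\mathbb N}=\mathbb N\cup\{\infty\}$ is the one-point compactification. "Compact" means that every open cover has a finite subcover; no Hausdorff condition is included.

**The topology on $K^i(A)$.** We use the following theorem (M. Dadarlat, *On the topology of the Kasparov groups and its applications*, J. Funct. Anal. 228 (2005)). The standard topology of $K^0(A)$ is a pseudometrizable group topology, and it is characterized by Pimsner's condition: $x_n\to x_\infty$ if and only if there is $\tilde x\in KK(A,C(\bar{\mathbb N}))$ with $(\mathrm{ev}_n)_*\tilde x=x_n$ for all $n\in\bar{\mathbb N}$. Applying this to $SA$ and using the natural isomorphism $KK^1(A,\cdot)\cong KK(SA,\cdot)$, the same holds for $K^1(A)$ with $KK^1(A,C(\bar{\mathbb N}))$. In words: a convergent sequence is a family of classes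 over $\bar{\mathbb N}$. As the topology is pseudometrizable, it is determined by its convergent sequences.

**Example 1.** Let $A=\mathbb C$. Then $K^0(\mathbb C)=\mathbb Z$ and $KK(\mathbb C,C(\bar{\mathbb N}))=K_0(C(\bar{\mathbb N}))=C(\bar{\mathbb N},\mathbb Z)$. A continuous integer function on $\bar{\mathbb N}$ is eventually constant, so convergent sequences are eventually constant and the topology is discrete.

**The kernel groups.** Let $KL^i(A)$ be the quotient of $K^i(A)$ by the closure of $\{0\}$; it is the maximal Hausdorff quotient. The index pairing is the Kasparov product $KK^i(\mathbb C,A)\times KK^i(A,\mathbb C)\to KK^{2i}(\mathbb C,\mathbb C)\cong\mathbb Z$. It gives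
$$\gamma:K^i(A)\to\mathrm{Hom}(K_i(A),\mathbb Z),\qquad \gamma(x)(y)=y\otimes_Ax ,$$
and, as Proposition 1 shows, $\gamma$ factors through $KL^i(A)$. Put
$$k^i(A)=\ker\gamma\subseteq K^i(A),\qquad kl^i(A)=\ker\gamma\subseteq KL^i(A).$$

**The UCT.** $A$ satisfies the UCT if for every separable $B$ the natural sequence
$$0\to\mathrm{Ext}(K_*(A),K_{*+1}(B))\to KK(A,B)\to\mathrm{Hom}(K_*(A),K_*(B))\to0$$
is exact, where the two outer terms mean $\bigoplus_j\mathrm{Ext}(K_j(A),K_{j+1}(B))$ and $\bigoplus_j\mathrm{Hom}(K_j(A),K_j(B))$. Commutative algebras satisfy it, and so does the UHF algebra $M_{2^\infty}$. For $B=\mathbb C$ it says that $k^i(A)\cong\mathrm{Ext}(K_{1-i}(A),\mathbb Z)$ and that $\gamma$ is onto.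

**Example 2.** Let $A=c_0(\mathbb N)$ and let $j_n:\mathbb C\to c_0(\mathbb N)$ be the $n$-th coordinate inclusion. Here $K_1(A)=0$, and $K_0(A)=\bigoplus_{\mathbb N}\mathbb Z$ is free on the classes $(j_n)_*(1)$. The Ext term vanishes, and the UCT says that
$$KK(c_0(\mathbb N),B)\to\prod_{n}K_0(B),\qquad z\mapsto(j_n^*z)_n \tag{1}$$
is an isomorphism, natural in $B$. With $B=\mathbb C$ we get $K^0(A)=\mathbb Z^{\mathbb N}$. With $B=C(\bar{\mathbb N})$ we see that a sequence converges if and only if each coordinate is eventually constant at its limit. So $K^0(c_0(\mathbb N))$ is $\mathbb Z^{\mathbb N}$ with the product topology, and $k^0(c_0(\mathbb N))=0$.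

**Proposition 1.** Let $A$ be separable; no UCT is assumed. For each $y\in K_i(A)$ the map $x\mapsto\gamma(x)(y)$ is continuous from $K^i(A)$ to the discrete group $\mathbb Z$. Hence $\gamma$ factors through $KL^i(A)$, the group $kl^i(A)$ is the image of $k^i(A)$, and every compact subgroup of $K^i(A)$ (of $KL^i(A)$) lies in $k^i(A)$ (in $kl^i(A)$).

*Proof.* Let $x_n\to x_\infty$ and take $\tilde x$ as in Pimsner's condition. Then $z=y\otimes_A\tilde x\in K_0(C(\bar{\mathbb N}))=C(\bar{\mathbb N},\mathbb Z)$ is an eventually constant function, and its value at $n$ is $\gamma(x_n)(y)$. This is continuity. The kernel of $x\mapsto\gamma(x)(y)$ is closed, so it contains $\overline{\{0\}}$, and the map descends to a continuous map on $KL^i(A)$. Since $\overline{\{0\}}\subseteq k^i(A)$, the kernel downstairs is the image of the kernel upstairs. Finally, a continuous homomorphism takes a compact subgroup to a compact, hence finite, subgroup of $\mathbb Z$, and this is $0$. $\square$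

**Proposition 2 (the easy case).** Let $A$ satisfy the UCT and let $K_0(A),K_1(A)$ be finitely generated. Then $k^i(A)$ and $kl^i(A)$ are finite, and they are the unique maximal compact subgroups of $K^i(A)$ and $KL^i(A)$.

*Proof.* Write $K_{1-i}(A)\cong\mathbb Z^r\oplus T$ with $T$ finite. Then $k^i(A)\cong\mathrm{Ext}(\mathbb Z^r\oplus T,\mathbb Z)\cong\mathrm{Ext}(T,\mathbb Z)\cong T$ is finite, hence compact, and so is its image $kl^i(A)$. By Proposition 1 they contain all compact subgroups. $\square$

Without finite generation the kernel can be infinite, and it need not be Hausdorff.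

**Example 3.** Let $A=SM_{2^\infty}$, so $K_0(A)=0$ and $K_1(A)=\mathbb Z[\tfrac12]$. By the UCT, $KK(A,B)\cong\mathrm{Ext}(\mathbb Z[\frac12],K_0(B))$ whenever $K_1(B)=0$. The resolution $0\to\bigoplus_k\mathbb Z\to\bigoplus_k\mathbb Z\to\mathbb Z[\tfrac12]\to0$ with $e_k\mapsto e_k-2e_{k+1}$ and $e_k\mapsto2^{-k}$ gives
$$\mathrm{Ext}(\mathbb Z[\tfrac12],M)=\prod_{k\ge0}M\Big/\{(a_k-2a_{k+1})_k\}.$$
For $M=\mathbb Z$ this is nonzero. Indeed, $b_k=a_k-2a_{k+1}$ for all $k$ forces $a_0=\sum_k2^kb_k$ in the $2$-adic integers; for $b=(1,0,1,0,\dots)$ the sum is $-\frac13\notin\mathbb Z$. Yet every class $x=[(b_k)]\in K^0(A)=k^0(A)$ lies in $\overline{\{0\}}$. To see this, let $c_k\in C(\bar{\mathbb N},\mathbb Z)$ be the function with $c_k(n)=0$ for $n\le k$, and $c_k(n)=b_k$ for $n>k$ and at $\infty$. For finite $n$ the sequence $(c_k(n))_k$ has only finitely many nonzero terms, and it represents $0$: solve $a_k=c_k(n)+2a_{k+1}$ backwards, starting from $a_k=0$ for large $k$. At $\infty$ it represents $x$. By Pimsner's condition the constant sequence $0$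 converges to $x$. So $K^0(A)$ is nonzero and indiscrete; it is compact, and $KL^0(A)=0$. This is why both $K^i$ and $KL^i$ appear below, and why compactness carries no Hausdorff condition.

The known general result, quoted from Brown–Douglas–Fillmore, is this: *if $A$ satisfies the UCT, then for $i\in\{0,1\}$, $kl^i(A)$ is the unique maximal compact subgroup of $KL^i(A)$ and $k^i(A)$ is the unique maximal compact subgroup of $K^i(A)$.*

What changes in general? Proposition 1 did not use the UCT. So $k^i(A)$ always contains every compact subgroup, and the only question is whether $k^i(A)$ is itself compact. In Proposition 2 this was the one place where the UCT entered.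

## 2. Vanishing K-theory, and the statements of the theorems

The UCT has its most drastic consequence when $K_*(A)=0$: then it forces $K^i(A)=0$. Without it, $K_*(A)=0$ only tells us that $\gamma$ has target $0$, so $k^i(A)=K^i(A)$ and $kl^i(A)=KL^i(A)$. We shall build such an algebra whose K-homology is not compact. The answer to the question is therefore no, for both $i$ and for both $k^i$ and $kl^i$.

**Theorem A.** There is a separable $C^*$-algebra $D$ with $K_0(D)=K_1(D)=0$, a discrete abelian group $G$, a continuous homomorphism $h:K^0(D)\to G$, and $x\in K^0(D)$ with $h(x)$ of infinite order. Consequently $k^0(D)=K^0(D)$ and $kl^0(D)=KL^0(D)$ are not compact. Likewise $k^1(SD)$ and $kl^1(SD)$ are not compact.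

**Theorem B.** For any countable abelian groups $G_0,G_1$ there is a separable $A$ with $K_j(A)\cong G_j$ $(j=0,1)$ such that for both $i=0,1$ there is a subgroup $\Lambda_i\subseteq k^i(A)$, topologically isomorphic to $\mathbb Z^{\mathbb N}$ (product of discrete groups), such that

* no nonzero element of $\Lambda_i$ lies in a compact subgroup of $K^i(A)$;
* $\Lambda_i$ maps homeomorphically onto a closed subgroup of $KL^i(A)$ contained in $kl^i(A)$, and no nonzero element of its image lies in a compact subgroup of $KL^i(A)$.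

So $kl^i(A)$ is neither locally compact nor a union of compact subgroups, and no hypothesis on the K-theory groups alone can save the statement.

## 3. Pairings with values in $K_0(X)$

To show that a group is not compact we want a continuous homomorphism to a discrete group which takes a value of infinite order. The index pairing is such a homomorphism, but it is zero when $K_*(A)=0$. The natural remedy is to carry an auxiliary algebra $X$ through the proof of Proposition 1.

Let $A,X$ be separable, let $y\in K_i(A\otimes X)=KK^i(\mathbb C,A\otimes X)$, and let $\tau_X:KK^i(A,\cdot)\to KK^i(A\otimes X,\cdot\otimes X)$ be Kasparov's exterior product with $1_X$. Put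
$$h_y:K^i(A)\to K_0(X),\qquad h_y(x)=y\otimes_{A\otimes X}\tau_X(x). \tag{2}$$
For $X=\mathbb C$ this is $x\mapsto\gamma(x)(y)$. For a $*$-homomorphism $\iota:A'\to A$, a class $y\in K_i(A'\otimes X)$ and $z\in K^i(A)$, associativity gives
$$h_{(\iota\otimes\mathrm{id})_*y}(z)=h_y(\iota^*z). \tag{3}$$

**Lemma 3.** $h_y$ is a continuous homomorphism for the discrete topology on $K_0(X)$. It factors through a continuous homomorphism $KL^i(A)\to K_0(X)$.

*Proof.* It is a homomorphism because the product is biadditive. Since $K^i(A)$ is pseudometrizable, it suffices to check sequences. Let $x_n\to x_\infty$, choose $\tilde x$ as in Pimsner's condition, and put $z=y\otimes\tau_X(\tilde x)\in K_0(C(\bar{\mathbb N})\otimes X)$. By naturality $h_y(x_n)=(\mathrm{ev}_n)_*z$ for all $n\in\bar{\mathbb N}$. The sequence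
$$0\to C_0(\mathbb N,X)\to C(\bar{\mathbb N},X)\xrightarrow{\mathrm{ev}_\infty}X\to0$$
is split by the constant functions, and $K_0(C_0(\mathbb N,X))=\bigoplus_{\mathbb N}K_0(X)$. So $z$ is the class of a constant family, with value $(\mathrm{ev}_\infty)_*z$, plus an element of a direct sum, which has only finitely many nonzero coordinates. Hence $(\mathrm{ev}_n)_*z=(\mathrm{ev}_\infty)_*z$ for all large $n$. Finally $\ker h_y$ is closed, so it contains $\overline{\{0\}}$, and the induced map on the quotient $KL^i(A)$ is continuous. $\square$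

**Corollary 4.** If $h_y(x)$ has infinite order, then $x$ lies in no compact subgroup of $K^i(A)$, and its image lies in no compact subgroup of $KL^i(A)$.

*Proof.* The image of a compact subgroup under a continuous homomorphism to a discrete group is a compact discrete group, hence finite. $\square$

So we need $K_*(A)=0$ but $K_i(A\otimes X)\neq0$. Here the first choices of $X$ fail: if $X$ satisfies the Künneth formula, for instance if $X$ is commutative, then $K_*(A)=0$ forces $K_*(A\otimes X)=0$ and every $h_y$ is zero. The next section isolates a mechanism by which $K_*(A\otimes X)$ can be nonzero.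

## 4. Mapping cones commute with $\otimes X$, quotients need not

For a $*$-homomorphism $\psi:A\to B$ let
$$C_\psi=\{(a,f):a\in A,\ f\in C([0,1],B),\ f(0)=0,\ f(1)=\psi(a)\}.$$
For example, $C_{\mathrm{id}_B}\cong\{f\in C([0,1],B):f(0)=0\}$ is the cone over $B$, which is contractible through $f_s(t)=f(st)$. We recall a textbook fact: in the six-term sequence of $0\to SB\to C_\psi\to A\to0$ the connecting map is $\psi_*$, up to sign and the suspension isomorphism. In particular $K_0(C_\psi)\to K_0(A)\xrightarrow{\psi_*}K_0(B)$ is exact, and $K_*(C_\psi)=0$ if $\psi_*$ is an isomorphism.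

**The construction.** Let $\theta:E\to B$ be a surjection of separable algebras with kernel $J$. Put
$$\varphi:J\to C_\theta,\quad\varphi(a)=(a,0),\qquad D=C_\varphi,\qquad \mathrm{ev}:D\to J,\ (a,f)\mapsto a .$$

**Lemma 5.** $K_*(D)=0$.

*Proof.* The image $\varphi(J)$ is the kernel of $C_\theta\to\{f\in C([0,1],B):f(0)=0\}$, $(b,f)\mapsto f$. This map is onto because $f(1)$ lifts to $E$. Its target is contractible, so $\varphi_*:K_*(J)\to K_*(C_\theta)$ is an isomorphism, and the recalled fact applies. $\square$

**Lemma 6.** For separable $A,B,X$ and $\psi:A\to B$, the assignment $(a,f)\otimes x\mapsto(a\otimes x,\ t\mapsto f(t)\otimes x)$ defines an isomorphism $C_\psi\otimes X\cong C_{\psi\otimes\mathrm{id}_X}$.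

*Proof.* The minimal tensor product preserves inclusions, so $C_\psi\subseteq A\oplus C([0,1],B)$ gives an injection of $C_\psi\otimes X$ into $(A\otimes X)\oplus C([0,1],B\otimes X)$ by the stated formula. On elementary tensors, hence everywhere, it takes values in $C_{\psi\otimes\mathrm{id}_X}$. The image is closed. It contains $(a,\ t\mapsto t(\psi\otimes\mathrm{id})(a))$ for every $a\in A\otimes X$: this is clear for $a=a_0\otimes x$, and the expression is linear and contractive in $a$. For an arbitrary $(a,f)\in C_{\psi\otimes\mathrm{id}_X}$, subtract this element. What remains is $(0,f')$ with $f'(0)=f'(1)=0$, that is, an element of $S(B\otimes X)=SB\otimes X$, which lies in the image too. $\square$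

Let
$$L=\ker\big(\theta\otimes\mathrm{id}_X:E\otimes X\to B\otimes X\big).$$
This is an ideal of $E\otimes X$ containing $J\otimes X$, and it may be strictly larger.

**Proposition 7.** If $\kappa\in K_0(J\otimes X)$ becomes zero in $K_0(L)$, then there is $y\in K_0(D\otimes X)$ with $(\mathrm{ev}\otimes\mathrm{id}_X)_*(y)=\kappa$.

*Proof.* By Lemma 6, $D\otimes X\cong C_{\varphi\otimes\mathrm{id}_X}$ and $C_\theta\otimes X\cong C_{\theta\otimes\mathrm{id}_X}$. Under the second identification $\varphi\otimes\mathrm{id}_X$ is $a\mapsto(a,0)$, as one checks on elementary tensors. So it is the composite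
$$J\otimes X\hookrightarrow L\to C_{\theta\otimes\mathrm{id}_X},\qquad l\mapsto(l,0),$$
where the second map is well defined exactly because $(\theta\otimes\mathrm{id})(l)=0$ on $L$. Hence $\kappa$ dies in $K_0(C_\theta\otimes X)$. The sequence $K_0(D\otimes X)\to K_0(J\otimes X)\to K_0(C_\theta\otimes X)$ is exact, so $\kappa$ comes from $K_0(D\otimes X)$. $\square$

If $L=J\otimes X$, that is, if tensoring with $X$ keeps the sequence $0\to J\to E\to B\to0$ exact, then the proof of Lemma 5 applies to $\theta\otimes\mathrm{id}_X$ and gives $K_*(D\otimes X)=0$. So the construction is useless unless exactness fails.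

Now take $J=\mathbb K(H)\subseteq E\subseteq B(H)$, and let $e\in J$ have rank one. For a projection $P\in X$ the class $[e\otimes P]\in K_0(J\otimes X)$ corresponds to $[P]\in K_0(X)$. **The task** is now concrete: find $E$ and $X$, and a projection $P\in X$, such that
$$[e\otimes P]=0\ \text{ in }K_0(L),\qquad [P]\ \text{ has infinite order in }K_0(X). \tag{4}$$

## 5. A swindle with a trace, and the obstruction to the naive one

The usual way to kill the class of a projection $q_1$ is a swindle: orthogonal projections $q_1,q_2,\dots$ with sum $q$, and a partial isometry $w$ moving each $q_n$ onto $q_{n+1}$. Then $q=w^*w$ and $q-q_1=ww^*$, so $[q_1]=[q]-[q-q_1]=0$. For (4) we need $q,w\in L$ and $q_1=e\otimes P$.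

A source of projections in $L$ is a group $\Gamma$ with property (T) and pairwise inequivalent irreducible representations $\pi_n$ of dimensions $k_n$, with $\pi_1$ trivial. Let $\Gamma$ act by $\bigoplus_n\pi_n$ on $H=\bigoplus_n\mathbb C^{k_n}$ on one side and by the conjugates $\overline{\pi_n}$ on the other. The fixed vectors of the tensor product lie on the diagonal, one line for each $n$, and property (T) puts the projection onto them in the $C^*$-algebra. So we get $q=\sum q_n$.

To see that $[P]$ has infinite order we ask that $X$ have a trace with $\tau(P)>0$. So let $X$ sit in a II$_1$ factor $R$ with trace $\tau$, and let $\overline{\pi_n}$ act through matrix units $f^{(n)}_{ab}$ $(1\le a,b\le k_n)$ with $\sum_af_{aa}^{(n)}=P_n$ and $\sum_nP_n=1$. Then $q_n=\frac1{k_n}\sum_{a,b}e_{ab}\otimes f^{(n)}_{ab}$ (we verify this below), and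
$$(\mathrm{Tr}\otimes\tau)(q_n)=\tfrac1{k_n}\sum_a\tau(f_{aa}^{(n)})=\tau(f_{11}^{(n)})=\tau(P_n)/k_n .$$
Here the naive swindle stops. We find $(\mathrm{Tr}\otimes\tau)(q)=\sum_n\tau(P_n)/k_n\le1$, which is finite. Projections of finite trace that are Murray–von Neumann equivalent in $B(H)\bar\otimes R$ have equal trace, but $q$ and $q-q_1$ differ in trace by $\tau(P_1)>0$. So no $w$ can exist. A finite trace on $X$ forces the pieces $f_{11}^{(n)}$ to shrink, and a swindle needs pieces of constant size.

The remedy is to let the left side compensate. Give $\pi_n$ a multiplicity space $V_n$ in $H$. Then $(\mathrm{Tr}\otimes\tau)(q_n)=\dim V_n\cdot\tau(f_{11}^{(n)})$, and we can choose $\dim V_n=8^{n-1}$ and $\tau(f^{(n)}_{11})=c\,8^{-n}$, so that each $q_n$ has trace $c/8$ and $q$ has infinite trace. The shift then moves a large piece of trace $c8^{-n}$, cut into eight pieces of trace $c8^{-n-1}$, into eight times the multiplicity. Two numerical conditions appear: $\sum_nk_n8^{-n}<\infty$, so that the $P_n$ fit into $R$, and $k_{n+1}/k_n$ bounded, for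 a reason that Section 8 will show.

## 6. Kazhdan's projection and a family of representations of $SL_3(\mathbb Z)$

**Step 1: the projection onto fixed vectors.** This step produces one element of $C^*(\Gamma)$ that becomes the fixed-vector projection in every representation. Let $\Gamma=SL_3(\mathbb Z)$, which has Kazhdan's property (T): for a finite symmetric generating set $F$ there is $\varepsilon>0$ such that $\max_{s\in F}\|\sigma(s)\xi-\xi\|\ge\varepsilon$ for every unitary representation $\sigma$ without nonzero fixed vectors and every unit vector $\xi$. Put $a=\frac1{|F|}\sum_{s\in F}s\in C^*(\Gamma)$, a self-adjoint contraction. For any unitary representation $\sigma$ and unit vector $\xi$, the number $\langle\sigma(a)\xi,\xi\rangle$ is real and $\|\sigma(s)\xi-\xi\|^2=2-2\,\mathrm{Re}\langle\sigma(s)\xi,\xi\rangle$, so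
$$\langle\sigma(a)\xi,\xi\rangle=1-\frac1{2|F|}\sum_{s\in F}\|\sigma(s)\xi-\xi\|^2 . \tag{5}$$
If $\sigma$ has no nonzero fixed vectors, this is at most $1-\frac{\varepsilon^2}{2|F|}$. Splitting the universal representation into its fixed vectors and their complement gives $\mathrm{sp}(a)\subseteq[-1,1-\frac{\varepsilon^2}{2|F|}]\cup\{1\}$. So $\chi_{\{1\}}$ is continuous on $\mathrm{sp}(a)$, and $p=\chi_{\{1\}}(a)\in C^*(\Gamma)$ is a projection. In every representation, $\sigma(p)$ is the projection onto $\ker(1-\sigma(a))$, and by (5) this is the space of $\Gamma$-fixed vectors. (For a finite group and $F$ the whole group, $p=a$ is the average of the group elements.)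

**Step 2: the representations.** We need inequivalent irreducible representations whose dimensions grow at a bounded rate. Let $\pi_1$ be trivial. For $n\ge2$ let $p_{n-1}$ be the $(n-1)$-st prime and let $\pi_n$ be the representation of $\Gamma$, through $\Gamma\to SL_3(\mathbb F_{p_{n-1}})$, on $\ell^2(\mathbb P^2(\mathbb F_{p_{n-1}}))\ominus\mathbb C1$. The map to $SL_3(\mathbb F_p)$ is onto, since elementary matrices generate and lift. The action on $\mathbb P^2(\mathbb F_p)$ is doubly transitive: extend representatives of two distinct points to a basis and scale the third vector to reach determinant $1$. So the commutant of the permutation representation has dimension $2$, the number of orbits on pairs, and $\pi_n$ is irreducible. Its dimension is $k_n=p_{n-1}^2+p_{n-1}$, and $k_1=1$: the dimensions are $1,6,12,30,\dots$. They are strictly increasing, so the $\pi_n$ are pairwise inequivalent.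

For the growth: $k_2=6k_1$. For $n\ge2$, Bertrand's postulate gives $p_n\le2p_{n-1}-1$, so
$$k_{n+1}=p_n(p_n+1)\le(2p_{n-1}-1)\,2p_{n-1}\le4k_n .$$
Hence
$$k_n<k_{n+1}\le6k_n,\qquad k_n\le6^{n-1},\qquad\sum_nk_n8^{-n}<\infty. \tag{6}$$
Fix orthonormal bases, so that $\pi_n(g)=(\pi_n(g)_{ab})\in M_{k_n}$.

## 7. The algebras $E$ and $X$

**Step 3: the algebra $E$, with multiplicities growing by a factor $8$.** Let $V_n=(\mathbb C^8)^{\otimes(n-1)}$, so $V_1=\mathbb C$, and $H=\bigoplus_{n\ge1}\mathbb C^{k_n}\otimes V_n$. For $0\le i\le7$ let $s_i:V_n\to V_{n+1}$, $s_i\eta=\eta\otimes\delta_i$. Then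
$$s_i^*s_j=\delta_{ij}1_{V_n},\qquad\sum_is_is_i^*=1_{V_{n+1}}. \tag{7}$$
Let $\iota_n:\mathbb C^{k_n}\to\mathbb C^{k_{n+1}}$, $e_a\mapsto e_a$. Put
$$\pi(g)=\bigoplus_n\pi_n(g)\otimes1_{V_n},\qquad u_i=\sum_n\iota_n\otimes s_i\in B(H),\qquad E=C^*\big(\mathbb K(H),\pi(\Gamma),u_0,\dots,u_7\big).$$
Each $u_i$ is an isometry carrying the $n$-th summand of $H$ into the $(n+1)$-st. The algebra $E$ is separable. Put $J=\mathbb K(H)$, and let $\theta:E\to B=E/J$ be the quotient map.

**Step 4: the algebra $X$, with a trace and pieces shrinking by a factor $8$.** Let $R$ be the hyperfinite II$_1$ factor with trace $\tau$, acting on $L^2(R)$, and let $c^{-1}=\sum_nk_n8^{-n}$. Choose orthogonal projections $P_n\in R$ with $\tau(P_n)=ck_n8^{-n}$ and $\sum_nP_n=1$, and matrix units $f^{(n)}_{ab}$ $(1\le a,b\le k_n)$ in $P_nRP_n$ with $\sum_af^{(n)}_{aa}=P_n$. Then $\tau(f^{(n)}_{11})=c8^{-n}$. Write $f^{(n)}_{11}=\sum_{i=0}^7g^{(n)}_i$ with orthogonal projections of trace $c8^{-n-1}=\tau(f_{11}^{(n+1)})$. Projections of equal trace in $R$ are equivalent, so there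 are $y^{(n)}_i\in R$ with
$$y_i^{(n)*}y_i^{(n)}=g_i^{(n)},\qquad y_i^{(n)}y_i^{(n)*}=f_{11}^{(n+1)},\qquad y_i^{(n)}y_j^{(n)*}=y_i^{(n)}g_i^{(n)}g_j^{(n)}y_j^{(n)*}=0\quad(i\ne j). \tag{8}$$
Put
$$v_i=\sum_n\sum_{a=1}^{k_n}f^{(n+1)}_{a1}\,y_i^{(n)}f^{(n)}_{1a},\qquad\rho(g)=\sum_n\sum_{a,b}\overline{\pi_n(g)_{ab}}\,f_{ab}^{(n)} .$$
The inner sums in $v_i$ make sense because $k_n<k_{n+1}$. Since
$$\big(f^{(n+1)}_{a1}y_i^{(n)}f^{(n)}_{1a}\big)^*\big(f^{(n+1)}_{b1}y_i^{(n)}f^{(n)}_{1b}\big)=\delta_{ab}\,f^{(n)}_{a1}g_i^{(n)}f^{(n)}_{1a},$$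
and similarly on the other side, the $n$-th summand of $v_i$ is a partial isometry with initial projection $\sum_af^{(n)}_{a1}g^{(n)}_if^{(n)}_{1a}\le P_n$ and final projection $\sum_{a\le k_n}f_{aa}^{(n+1)}\le P_{n+1}$. These are orthogonal for different $n$, so the sum converges strongly to a partial isometry in $R$, and $v_iP_n=P_{n+1}v_iP_n$. The map $\rho$ is a unitary representation of $\Gamma$ in $R$, because each $\overline{\pi_n}$ is a representation and $\sum P_n=1$. Finally put
$$X=C^*(\rho(\Gamma),v_0,\dots,v_7,P_1)\subseteq R,$$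
a separable unital $C^*$-algebra with the tracial state $\tau|_X$.

## 8. A projection in $L$ that is equivalent to a proper part of itself

$E\otimes X$ acts faithfully on $H\otimes L^2(R)$, and $L=\ker(\theta\otimes\mathrm{id}_X)$ as in Section 4.

**Step 5: the projection $q$ and its pieces.** This step computes the fixed vectors. Let $q\in E\otimes X$ be the image of $p$ under $C^*(\Gamma)\to E\otimes X$, $g\mapsto\pi(g)\otimes\rho(g)$. It is the projection onto the fixed vectors in $H\otimes L^2(R)$. Identify $P_mL^2(R)$ with $\mathbb C^{k_m}\otimes f_{11}^{(m)}L^2(R)$ through $f_{a1}^{(m)}\zeta\leftrightarrow e_a\otimes\zeta$. Since $\rho(g)f_{b1}^{(m)}\zeta=\sum_a\overline{\pi_m(g)_{ab}}f^{(m)}_{a1}\zeta$, the representation on $(\mathbb C^{k_n}\otimes V_n)\otimes P_mL^2(R)$ is $\pi_n\otimes\overline{\pi_m}$ with multiplicity space $V_n\otimes f_{11}^{(m)}L^2(R)$. Fixed vectors of $\pi_n\otimes\overline{\pi_m}$ correspond to intertwiners between $\pi_m$ and $\pi_n$. By Schur's lemma there are none but $0$ for $n\ne m$, and for $n=m$ they form a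 line. The line is spanned by $k_n^{-1/2}\sum_ae_a\otimes e_a$, which is fixed because
$$\sum_a\pi_n(g)e_a\otimes\overline{\pi_n(g)}e_a=\sum_{b,c}(\pi_n(g)\pi_n(g)^*)_{bc}\,e_b\otimes e_c=\sum_be_b\otimes e_b.$$
So define
$$T_n:V_n\otimes f_{11}^{(n)}L^2(R)\to H\otimes L^2(R),\qquad T_n(\eta\otimes\zeta)=k_n^{-1/2}\sum_a(e_a\otimes\eta)\otimes f_{a1}^{(n)}\zeta .$$
This is an isometry, since the $k_n$ summands are orthogonal and each has norm $\|\eta\|\|\zeta\|$ (and likewise for inner products). Its adjoint vanishes off $(\mathbb C^{k_n}\otimes V_n)\otimes P_nL^2(R)$, and there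
$$T_n^*\big((e_a\otimes\eta)\otimes f^{(n)}_{b1}\zeta\big)=k_n^{-1/2}\delta_{ab}\,\eta\otimes\zeta . \tag{9}$$
Therefore, as a strong sum,
$$q=\sum_nq_n,\qquad q_n=T_nT_n^*=\frac1{k_n}\sum_{a,b}e_{ab}\otimes1_{V_n}\otimes f^{(n)}_{ab}. \tag{10}$$
To check the last formula, apply both sides to $(e_b\otimes\eta)\otimes f^{(n)}_{d1}\zeta$: both give $\delta_{bd}\,k_n^{-1}\sum_a(e_a\otimes\eta)\otimes f_{a1}^{(n)}\zeta$. For $n=1$ we have $k_1=1$ and $V_1=\mathbb C$, so $q_1=e\otimes P_1$, where $e\in\mathbb K(H)$ is the rank-one projection onto the first summand of $H$. Since $P_1\in X$, we have $q_1\in\mathbb K(H)\otimes X$.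

**Step 6: $q\in L$.** The tool is the slice map $\mathrm{id}\otimes\omega$ for a functional $\omega=\langle\,\cdot\,\zeta,\zeta'\rangle$ with $\zeta,\zeta'\in L^2(R)$; on elementary tensors $(\mathrm{id}\otimes\omega)(b\otimes x)=\omega(x)b$. Represent $B$ faithfully on a Hilbert space. An element $T\in B\otimes X$ with all such slices zero has all matrix coefficients $\langle T(\beta\otimes\zeta),\beta'\otimes\zeta'\rangle$ zero, so $T=0$. By sesquilinearity and norm continuity it is enough to take $\zeta\in P_nL^2(R)$ and $\zeta'\in P_mL^2(R)$ for arbitrary $n,m$. Slices commute with $\theta$, so to prove $(\theta\otimes\mathrm{id})(q)=0$ it is enough that $(\mathrm{id}\otimes\omega)(q)\in\mathbb K(H)$ for these $\omega$. By (10), $(1\otimes P_m)q(1\otimes P_n)=\delta_{mn}q_n$. Hence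
$$(\mathrm{id}\otimes\omega)(q)=\delta_{mn}\frac1{k_n}\sum_{a,b}\omega(f_{ab}^{(n)})\,e_{ab}\otimes1_{V_n},$$
which has finite rank because $V_n$ is finite-dimensional. So $q\in L$.

**Step 7: compressing the shift.** We look for the partial isometry of the swindle by compressing $U=\sum_{i=0}^7u_i\otimes v_i\in E\otimes X$ to $q$. Put $W=qUq\in E\otimes X$. As $u_i$ takes the $n$-th summand of $H$ to the $(n+1)$-st and $v_iP_n=P_{n+1}v_iP_n$, the range of $Uq_n$ lies in the summand where $q$ acts as $q_{n+1}$. So $W=\sum_nq_{n+1}Uq_n$ strongly. Let $\eta\in V_n$ and $\zeta\in f_{11}^{(n)}L^2(R)$. From $v_if_{a1}^{(n)}\zeta=f_{a1}^{(n+1)}y_i^{(n)}\zeta$ we get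
$$UT_n(\eta\otimes\zeta)=k_n^{-1/2}\sum_i\sum_{a\le k_n}(e_a\otimes s_i\eta)\otimes f_{a1}^{(n+1)}y_i^{(n)}\zeta .$$
Applying $T_{n+1}^*$ through (9), each of the $k_n$ values of $a$ contributes the same vector, and
$$T_{n+1}^*UT_n=\frac{k_n}{(k_nk_{n+1})^{1/2}}\,w_n=\Big(\frac{k_n}{k_{n+1}}\Big)^{1/2}w_n,\qquad w_n=\sum_is_i\otimes y_i^{(n)} .$$
The operator $w_n:V_n\otimes f_{11}^{(n)}L^2(R)\to V_{n+1}\otimes f_{11}^{(n+1)}L^2(R)$ is unitary. This is where the eightfold cutting and the eightfold multiplicity meet: by (7) and (8),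
$$w_n^*w_n=\sum_{i,j}s_i^*s_j\otimes y_i^{(n)*}y_j^{(n)}=1\otimes\sum_ig_i^{(n)}=1,\qquad w_nw_n^*=\sum_{i,j}s_is_j^*\otimes y_i^{(n)}y_j^{(n)*}=\sum_is_is_i^*\otimes f_{11}^{(n+1)}=1 .$$

**Step 8: the partial isometry $w$, and $[q_1]=0$ in $K_0(L)$.** Put $\tilde w_n=T_{n+1}w_nT_n^*$, a partial isometry with $\tilde w_n^*\tilde w_n=q_n$ and $\tilde w_n\tilde w_n^*=q_{n+1}$. Step 7 gives
$$W=\sum_n\Big(\frac{k_n}{k_{n+1}}\Big)^{1/2}\tilde w_n,\qquad W^*W=\sum_n\frac{k_n}{k_{n+1}}\,q_n\ \ge\ \tfrac16\,q .$$
The inequality is the bound $k_{n+1}\le6k_n$ of (6). Without a bound on the ratios, $W^*W$ would not be bounded below on $q$, and the next line would leave the $C^*$-algebra. As it is, $W^*W$ is invertible in the corner $q(E\otimes X)q$, and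
$$w:=W(W^*W)^{-1/2}=\sum_n\tilde w_n\in q(E\otimes X)q,\qquad w^*w=q,\qquad ww^*=\sum_{n\ge1}q_{n+1}=q-q_1 .$$
Since $q\in L$ and $L$ is an ideal, $w=qw\in L$, and $q_1=q-ww^*\in L$. In $K_0(L)$ the orthogonal decomposition $q=q_1+(q-q_1)$ and the equivalence $q\sim q-q_1$ give $[q]=[q_1]+[q-q_1]=[q_1]+[q]$. Hence
$$[e\otimes P_1]=[q_1]=0\quad\text{in }K_0(L). \tag{11}$$

The class $[e\otimes P_1]$ is not zero in $K_0(\mathbb K(H)\otimes X)\cong K_0(X)$, because $\tau(P_1)>0$. So (11) shows in particular that $L\ne\mathbb K(H)\otimes X$.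

## 9. Proof of Theorem A

Let $D$ be the double cone of Section 4 for the extension $0\to\mathbb K(H)\to E\to B\to0$ of Step 3. It is separable, and $K_*(D)=0$ by Lemma 5. Hence $k^i(D)=K^i(D)$ and $kl^i(D)=KL^i(D)$.

**Step 9: the classes $y$ and $x$.** By (11) and Proposition 7 there is $y\in K_0(D\otimes X)$ with $(\mathrm{ev}\otimes\mathrm{id}_X)_*(y)=[q_1]=[e\otimes P_1]$. Let $m\in KK(\mathbb K(H),\mathbb C)$ be the Morita equivalence, given by the identity representation on $H$ with operator $0$, and put
$$x=\mathrm{ev}^*(m)\in K^0(D).$$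

**Step 10: the value $h_y(x)$.** Let $\epsilon:\mathbb C\to\mathbb K(H)$, $1\mapsto e$. The cycle for $\epsilon^*(m)$ is the rank-one space $eH$, which gives $1\in KK(\mathbb C,\mathbb C)$, plus a cycle with zero action on $(1-e)H$, which gives $0$. So $\epsilon^*(m)=1$, and
$$h_y(x)=(\mathrm{ev}\otimes\mathrm{id}_X)_*(y)\otimes\tau_X(m)=[e\otimes P_1]\otimes\tau_X(m)=[P_1]\otimes\tau_X(\epsilon^*(m))=[P_1]\in K_0(X). \tag{12}$$
The trace induces $\tau_*:K_0(X)\to\mathbb R$ with $\tau_*([P_1])=\tau(P_1)>0$, so $[P_1]$ has infinite order.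

**Step 11: degree $0$.** Let $G=K_0(X)$, discrete, and $h=h_y$. By Lemma 3, $h$ is continuous and factors through $KL^0(D)$. By Corollary 4, $x$ lies in no compact subgroup of $K^0(D)=k^0(D)$, and its image lies in no compact subgroup of $KL^0(D)=kl^0(D)$. So neither group is compact.

**Step 12: degree $1$.** We move everything by Bott periodicity. Let $t\in KK^1(S,\mathbb C)$ be invertible, and put
$$x'=\tau_D(t)\otimes_Dx\in K^1(SD),\qquad y'=y\otimes\tau_{D\otimes X}(t^{-1})\in K_1(SD\otimes X).$$
Associativity gives
$$h_{y'}(x')=y\otimes\tau_{D\otimes X}(t^{-1}\otimes_St)\otimes\tau_X(x)=h_y(x)=[P_1].$$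
A different sign convention would only replace this by $-[P_1]$; then replace $y'$ by $-y'$. Since $K_*(SD)=0$, we have $k^1(SD)=K^1(SD)$ and $kl^1(SD)=KL^1(SD)$. By Corollary 4 these contain elements lying in no compact subgroup, so they are not compact. This proves Theorem A. $\blacksquare$

Thus $k^i$ and $kl^i$ need not be compact, and so they are not, in general, maximal compact subgroups.

## 10. Proof of Theorem B: prescribed K-theory and a copy of $\mathbb Z^{\mathbb N}$

**Step 13: an algebra $A_0$ with $K_j(A_0)\cong G_j$.** This step supplies the K-theory; nothing in it fails the UCT. Let $G$ be a countable abelian group. Choose an exact sequence $0\to F_1\xrightarrow{\alpha}F_0\to G\to0$ with $F_1,F_0$ free on countable bases indexed by $N_1,N_0$, and let $(a_{jk})$ be the integer matrix of $\alpha$; for each $j\in N_1$ only finitely many $a_{jk}$ are nonzero. Let $\mu_a:S\to S$ be induced by $z\mapsto z^a$ on the pointed circle (so $\mu_0=0$); it is multiplication by $a$ on $K_1(S)=\mathbb Z$. With orthogonal rank-one projections $e_{jj}\in\mathbb K$,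 define
$$\psi:c_0(N_1)\otimes S\to c_0(N_0)\otimes S\otimes\mathbb K,\qquad\psi\big((f_j)_j\big)_k=\sum_j\mu_{a_{jk}}(f_j)\otimes e_{jj}.$$
For fixed $k$ the sum is block diagonal and converges in norm, because $\|f_j\|\to0$. Given $\varepsilon>0$, only finitely many $j$ have $\|f_j\|\ge\varepsilon$, and each of them contributes to only finitely many $k$; for all other $k$ we have $\|\psi(f)_k\|\le\varepsilon$. So $\|\psi(f)_k\|\to0$, and $\psi$ is a well-defined $*$-homomorphism. On $K_1$ it is $\alpha$, and $K_0$ of both algebras is $0$. The six-term sequence of the cone reduces to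
$$0\to K_1(C_\psi)\to F_1\xrightarrow{\pm\alpha}F_0\to K_0(C_\psi)\to0,$$
so $K_0(C_\psi)\cong G$ and $K_1(C_\psi)\cong\ker\alpha=0$. Doing this for $G_0$ and $G_1$, put $A_0=C_{\psi_0}\oplus SC_{\psi_1}$.

**Step 14: the algebra $A$.** Put
$$A=A_0\oplus\big(c_0(\mathbb N)\otimes D\big)\oplus\big(c_0(\mathbb N)\otimes SD\big),$$
that is, $A_0$ plus the $c_0$-sum of countably many copies of $D\oplus SD$. As $K_*(c_0(\mathbb N)\otimes D)=\bigoplus K_*(D)=0$, and likewise for $SD$, the inclusion of $A_0$ induces $K_j(A)\cong K_j(A_0)\cong G_j$. Fix $i\in\{0,1\}$. Write $D_0=D$, $D_1=SD$, $(x^{(0)},y^{(0)})=(x,y)$ and $(x^{(1)},y^{(1)})=(x',y')$, so that $h_{y^{(i)}}(x^{(i)})=[P_1]$. Let $\mathrm{pr}:A\to c_0(\mathbb N)\otimes D_i$ be the projection and $\iota_n:D_i\to A$ the inclusion of the $n$-th copy. Then $\mathrm{pr}\circ\iota_n=j_n\otimes\mathrm{id}_{D_i}$, with $j_n$ as in Example 2.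

**Step 15: the homomorphism $s:\mathbb Z^{\mathbb N}\to K^i(A)$.** We want to add infinitely many multiples of $x^{(i)}$, one on each copy, and Example 2 lets us do this inside $KK(c_0(\mathbb N),\mathbb C)$. For $\mathbf m=(m_n)\in\mathbb Z^{\mathbb N}$ let $c(\mathbf m)\in KK(c_0(\mathbb N),\mathbb C)$ be the unique class with $j_n^*c(\mathbf m)=m_n$ for all $n$, given by (1). Put
$$s(\mathbf m)=\mathrm{pr}^*\big(\tau_{D_i}(c(\mathbf m))\otimes_{D_i}x^{(i)}\big)\in K^i(A).$$
Since (1) is an isomorphism of groups and the product is biadditive, $s$ is a homomorphism. Further,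
$$\iota_n^*s(\mathbf m)=\tau_{D_i}(j_n^*c(\mathbf m))\otimes_{D_i}x^{(i)}=m_nx^{(i)}, \tag{13}$$
and the restriction of $s(\mathbf m)$ to $A_0$ is $0$, because $\mathrm{pr}$ vanishes on $A_0$. Let $\Lambda_i=s(\mathbb Z^{\mathbb N})$. Every class in $K_i(A)$ comes from $K_i(A_0)$, and there its pairing with $s(\mathbf m)$ equals the pairing with $s(\mathbf m)|_{A_0}=0$. So $\Lambda_i\subseteq k^i(A)$, and its image in $KL^i(A)$ lies in $kl^i(A)$.

**Step 16: $s$ is continuous.** As $\mathbb Z^{\mathbb N}$ is metrizable, sequences suffice. Let $\mathbf m^{(j)}\to\mathbf m^{(\infty)}$. For each $n$ the function $f_n:j\mapsto m_n^{(j)}$ lies in $C(\bar{\mathbb N},\mathbb Z)=K_0(C(\bar{\mathbb N}))$. By (1) with $B=C(\bar{\mathbb N})$ there is $\tilde c\in KK(c_0(\mathbb N),C(\bar{\mathbb N}))$ with $j_n^*\tilde c=f_n$ for all $n$, and naturality of (1) gives $(\mathrm{ev}_j)_*\tilde c=c(\mathbf m^{(j)})$ for all $j\in\bar{\mathbb N}$. Consider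
$$\tilde s=\mathrm{pr}^*\big(\tau_{D_i}(\tilde c)\otimes\tau_{C(\bar{\mathbb N})}(x^{(i)})\big)\in KK^i(A,C(\bar{\mathbb N})),$$
the product being over $C(\bar{\mathbb N})\otimes D_i$. Since $\tau_{C(\bar{\mathbb N})}(x^{(i)})$ followed by $\mathrm{ev}_j$ equals $\mathrm{ev}_j\otimes\mathrm{id}_{D_i}$ followed by $x^{(i)}$,
$$(\mathrm{ev}_j)_*\tilde s=\mathrm{pr}^*\big(\tau_{D_i}((\mathrm{ev}_j)_*\tilde c)\otimes_{D_i}x^{(i)}\big)=s(\mathbf m^{(j)})\qquad(j\in\bar{\mathbb N}).$$
By Pimsner's condition $s(\mathbf m^{(j)})\to s(\mathbf m^{(\infty)})$.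

**Step 17: the inverse is continuous, and no nonzero element is in a compact subgroup.** The coordinates of $\mathbf m$ can be read off by the pairings of Section 3. Let $h_n=h_{(\iota_n\otimes\mathrm{id}_X)_*y^{(i)}}:K^i(A)\to K_0(X)$. By Lemma 3 it is continuous and factors through a continuous $\bar h_n:KL^i(A)\to K_0(X)$. By (3) and (13),
$$h_n(s(\mathbf m))=h_{y^{(i)}}(\iota_n^*s(\mathbf m))=h_{y^{(i)}}(m_nx^{(i)})=m_n[P_1]. \tag{14}$$
As $[P_1]$ has infinite order and $K_0(X)$ is discrete, $m_n$ is a continuous function of $s(\mathbf m)$, and also of the image $\bar s(\mathbf m)$ of $s(\mathbf m)$ in $KL^i(A)$. So $s$ is a topological isomorphism onto $\Lambda_i$, and $\bar s$ is a topological isomorphism onto the image of $\Lambda_i$. Hence $\Lambda_i$ maps homeomorphically onto its image. If $\mathbf m\ne0$, some $h_n(s(\mathbf m))=m_n[P_1]$ has infinite order, and Corollary 4 says that neither $s(\mathbf m)$ nor $\bar s(\mathbf m)$ lies in a compact subgroup.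

**Step 18: the image in $KL^i(A)$ is closed, and $kl^i(A)$ is not locally compact.** The group $KL^i(A)$ is metrizable, since it is the quotient of a pseudometrizable group that identifies exactly the points at distance zero. So closedness can be tested by sequences. Let $\bar s(\mathbf m^{(j)})\to\xi$ in $KL^i(A)$. For each $n$ the sequence $\bar h_n(\bar s(\mathbf m^{(j)}))=m_n^{(j)}[P_1]$ converges in a discrete group, so it is eventually constant, and $m_n^{(j)}$ is eventually constant in $j$. Thus $\mathbf m^{(j)}$ converges to some $\mathbf m\in\mathbb Z^{\mathbb N}$. By continuity $\bar s(\mathbf m^{(j)})\to\bar s(\mathbf m)$, and $\xi=\bar s(\mathbf m)$ because $KL^i(A)$ is Hausdorff. So the image is closed in $KL^i(A)$, hence in $kl^i(A)$. A closed subgroup of a locally compact group is locally compact, but every neighborhood of $0$ in $\mathbb Z^{\mathbb N}$ contains a closed subgroup $\{0\}^r\times\mathbb Z\times\mathbb Z\times\cdots$, which is not compact. So $\mathbb Z^{\mathbb N}$ is not locally compact, and neither is $kl^i(A)$. By Step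 17, $kl^i(A)$ is not a union of compact subgroups. This proves Theorem B. $\blacksquare$

**Scope.** By the result quoted in Section 1, these algebras fail the UCT. For $D$ one sees it at once: $K_*(D)=0$ together with the UCT would give $K^0(D)=0$, but $h_y(x)\ne0$. The construction rests on property (T), and nothing is claimed here about nuclear $A$: a nuclear counterexample would be a nuclear algebra failing the UCT, whose existence is an open problem.
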